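# Moving a Steinberg factor through a product: minimal multisegments and injective maps into Jacquet modules

## 1. The family $A_x\times W$ and the operator $M_W$

Let $F$ be a non-Archimedean local field with ring of integers $\mathfrak o$, uniformizer $\varpi$, valuation $v$ and residue cardinality $q$. Put $G_n=\mathrm{GL}_n(F)$, with $G_0$ trivial, and $\nu(g)=|\det g|_F$. Representations are smooth; complex representations have finite length unless said otherwise. Let $P_{(a,b)}$ be the block upper triangular parabolic subgroup of $G_{a+b}$ with Levi subgroup $G_a\times G_b$.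

For representations $A$ of $G_s$ and $W$ of $G_w$, the product $A\times W$ is the space of smooth functions $f:G_{s+w}\to A\otimes W$ with $f(mug)=\delta^{1/2}(m)\,m\cdot f(g)$, where $m\in G_s\times G_w$, $u$ is in the unipotent radical, and $\delta=\delta_{P_{(s,w)}}$; the group acts by right translation. Induction is exact and associative, and $A\times W$, $W\times A$ have the same constituents with multiplicities. For $U\subset A$ we regard $U\times B\subset A\times B$. For a map $f$ the induced maps are written $f\times B$ and $B\times f$. Jacquet modules are normalized: coinvariants, twisted by $\delta^{-1/2}$.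

Although $A\times W$ and $W\times A$ have the same constituents, they need not be isomorphic. The object on which everything below turns is an operator that moves $A$ across $W$. It is canonical once $A$ is twisted by a generic unramified character, and when the twist is removed it may have a pole. We shall use both the order of that pole and the leading term.

**The family.** Let $A\neq0$ and $W$ be finite length representations of $G_s$ ($s\ge1$) and $G_w$ ($w\ge 0$). Put
$$\Lambda=\mathbb C[x,x^{-1}],\qquad \mathcal O=\mathbb C[x]_{(x-1)},\qquad \mathbf k=\mathbb C(x),\qquad y=x-1.$$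
For $E\in\{\Lambda,\mathcal O,\mathbf k\}$ let $A_E=A\otimes E$, with $g$ acting by $A(g)\otimes x^{v(\det g)}$. All $G$-maps between $E$-modules are $E$-linear.

Restrict functions to $K=\mathrm{GL}_{s+w}(\mathfrak o)$. By the Iwasawa decomposition a function in $A_E\times W$ is determined by its restriction, and $v(\det)=0$ on $K$. So $A_E\times W\cong (A\times W)|_K\otimes E$ as $E[K]$-modules, and likewise for $W\times A_E$. Hence these are free $E$-modules, compatible with base change in $E$, and reduction modulo $y$ of the $\mathcal O$-versions gives $A\times W$ and $W\times A$. For $U\subset W$ the quotient $(W\times A_{\mathcal O})/(U\times A_{\mathcal O})=(W/U)\times A_{\mathcal O}$ is free, hence torsion-free, so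
$$(W\times A_{\mathcal O})\cap(U\times A_{\mathbf k})=U\times A_{\mathcal O}.\tag{1}$$

**Step 1: the open cell.** The purpose of this step is to find functions on which the obvious integral converges. Put $X_E=A_E\times W$. Let $N$ be the unipotent radical of $P=P_{(w,s)}$, with elements $n(X)=\begin{pmatrix}1_w&X\\0&1_s\end{pmatrix}$, and let
$$w_0=\begin{pmatrix}0&1_s\\1_w&0\end{pmatrix},\qquad w_0n(X)=\begin{pmatrix}0&1_s\\1_w&X\end{pmatrix}.$$
The last $w$ rows of an element of $P_{(s,w)}w_0n(X)$ are $\alpha(1_w,X)$ with $\alpha$ invertible. Conversely, if the last $w$ rows of $g$ are $(\alpha,\beta)$ with $\alpha$ an invertible $w\times w$ matrix, then $g\,n(\alpha^{-1}\beta)^{-1}w_0^{-1}$ has last $w$ rows $\alpha(1_w,0)w_0^{-1}=(0,\alpha)$, so it lies in $P_{(s,w)}$. Thus $P_{(s,w)}w_0N$ is the open set of $g$ whose submatrix (last $w$ rows, first $w$ columns) is invertible, and $g\in P_{(s,w)}w_0n(X)$ with $X=\alpha^{-1}\beta$.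

Let $X_E^\circ\subset X_E$ be the functions supported on this set. The support is open and closed, hence compact modulo $P_{(s,w)}$, so as an $N$-representation $X_E^\circ\cong C_c^\infty(N)\otimes(A_E\otimes W)$. Write $\mathcal J$ for the normalized Jacquet functor along $P$. The integral $f\mapsto\int_Nf(w_0n)\,dn$ identifies the $N$-coinvariants of $X_E^\circ$ with $W\otimes A_E$. For $m\in G_w\times G_s$,
$$\int_N f(w_0nm)\,dn=\delta_P(m)\int_Nf(w_0mw_0^{-1}\,w_0n)\,dn=\delta_P(m)\,\delta_{P_{(s,w)}}^{1/2}(w_0mw_0^{-1})\;m\cdot\!\int_Nf(w_0n)\,dn .$$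
Since $w_0Nw_0^{-1}$ is opposite to the unipotent radical of $P_{(s,w)}$, we have $\delta_{P_{(s,w)}}(w_0mw_0^{-1})=\delta_P(m)^{-1}$. The total factor is $\delta_P^{1/2}(m)$, and after normalization $\mathcal J(X_E^\circ)\cong W\otimes A_E$.

**Step 2: splitting off the open cell over $\mathbf k$.** The purpose is to extend the integral to all of $X_{\mathbf k}$. We use the geometric lemma of Bernstein–Zelevinsky, which is valid for all smooth representations and functorial. It says that $\mathcal J(X_E)$ has a finite filtration with pieces indexed by integers $k\le s$, where $k$ is the size of the part of $A$ that goes to the factor $G_s$. The $k$-th piece is obtained from the Jacquet module of $A_E$ for $G_{s-k}\times G_k$ and that of $W$ for $G_{w-s+k}\times G_{s-k}$ by permuting the four factors and inducing to $G_w\times G_s$. The piece $k=s$ is the subobject $\mathcal J(X_E^\circ)$.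

Let $\zeta=(1,\varpi1_s)$, a central element of $G_w\times G_s$. On the $k$-th piece it acts through $(\varpi1_k,\varpi1_{s-k})$ on the Jacquet modules of $A_E$ and $W$. These Jacquet modules come from finite length ones, on which by Schur a central element is annihilated by a polynomial, and the twist contributes $x^k$. So $\zeta$ is annihilated on the $k$-th piece by a polynomial
$$h_k(z)=\prod_j(z-c_jx^k)^{m_j},\qquad c_j\in\mathbb C^\times .$$
Put $h_<=\prod_{k<s}h_k$. Both $h_s$ and $h_<$ are monic over $\Lambda$, and they are coprime over $\mathbf k$ because $cx^s\ne c'x^k$ for $k<s$. The product $h_sh_<$ annihilates $\mathcal J(X_{\mathbf k})$, so this module is $\ker h_s(\zeta)\oplus\ker h_<(\zeta)$. Moreover $\mathcal J(X_{\mathbf k}^\circ)\subset\ker h_s(\zeta)$, and the quotient of these two spaces embeds in $\mathcal J(X_{\mathbf k})/\mathcal J(X_{\mathbf k}^\circ)$, where $h_<(\zeta)=0$. Being killed by both $h_s(\zeta)$ and $h_<(\zeta)$, it is zero. Thus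
$$\mathcal J(X_{\mathbf k})=\mathcal J(X_{\mathbf k}^\circ)\oplus\ker h_<(\zeta).\tag{2}$$
For $W'$ of finite length, $\zeta$ on $W'\otimes A_{\mathbf k}$ is annihilated by a polynomial with roots in $\mathbb C^\times x^s$. So every map $\mathcal J(X_{\mathbf k})\to W'\otimes A_{\mathbf k}$ kills $\ker h_<(\zeta)$. By Frobenius reciprocity we get:

**(U)** A $G$-map $\Psi:X_{\mathbf k}\to W'\times A_{\mathbf k}$ is determined by the values $(\Psi f)(1)$ for $f\in X_{\mathbf k}^\circ$. There is a unique $G$-map $M_W:A_{\mathbf k}\times W\to W\times A_{\mathbf k}$ with $(M_Wf)(1)=\int_Nf(w_0n)\,dn$ for $f\in X_{\mathbf k}^\circ$.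

For $w=0$ we have $X=X^\circ$, and $M_W$ is the identity when $W=\mathbb C$.

**(I1)** *If $W\ne0$ then $M_W\neq0$, and $bM_W$ maps $A_\Lambda\times W$ to $W\times A_\Lambda$ for some $0\neq b\in\Lambda$.* The first claim holds because the integral maps $X^\circ_{\mathbf k}$ onto $W\otimes A_{\mathbf k}$. For the second, choose $u\in\mathbf k[z]$ with $uh_<\equiv1$ modulo $h_s$, and $0\ne b\in\Lambda$ with $bu\in\Lambda[z]$. The projection onto the first summand of (2) is $u(\zeta)h_<(\zeta)$. Now $h_<(\zeta)$ maps $\mathcal J(X_\Lambda)$ into $\mathcal J(X_\Lambda^\circ)\cong W\otimes A_\Lambda$, and $bu(\zeta)$ preserves this. So $(bM_Wf)(1)\in W\otimes A_\Lambda$ for $f\in X_\Lambda$. Applying this to the translates of $f$ gives the same for all values of $bM_Wf$.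

**The pole order.** For $W\neq0$ let $o(W)$ be the least integer $o$ with $y^oM_W(A_{\mathcal O}\times W)\subset W\times A_{\mathcal O}$. Some $o$ works by (I1), since $b$ is a power of $y$ times a unit of $\mathcal O$. A least one exists because a non-zero element of a free $\mathcal O$-module is not infinitely divisible by $y$. Put
$$R_W=y^{o(W)}M_W,\qquad r_W:A\times W\to W\times A\ \text{ the reduction of } R_W \text{ modulo } y .$$
By minimality $r_W\neq0$. Also $o(W)\ge0$, because the integral maps $X^\circ_{\mathcal O}$ onto $W\otimes A_{\mathcal O}$.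

**The reverse operator.** The same construction with $P_{(s,w)}$ and $(\varpi1_s,1)$ gives $M'_W:W\times A_{\mathbf k}\to A_{\mathbf k}\times W$ with the analogue of (I1), a pole order $o'(W)$, and $R'_W=y^{o'(W)}M'_W$ with reduction $r'_W\neq0$.

**Example 1 (characters of $F^\times$).** Let $A=\nu^0$ be the trivial character of $G_1$ and $T=\nu^c$, $c\in\mathbb Z$. Consider the operator $M:\alpha\times\beta\to\beta\times\alpha$ for unramified characters with distinct values at $\varpi$, again written $\alpha,\beta$. For $M_T$ we have $(\alpha,\beta)=(x,q^{-c})$; for $M'_T$ we have $(\alpha,\beta)=(q^{-c},x)$. Let $f_0$ be the $K$-fixed function with $f_0(1)=1$. Then $Mf_0$ is $m$ times the $K$-fixed function with value $1$ at $1$, where $m=(Mf_0)(1)$.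

Let $\zeta=\mathrm{diag}(1,\varpi)$, so $\delta^{1/2}(\zeta)=q^{1/2}$ and $(\zeta f_0)(1)=q^{1/2}\beta$. The function $g=\zeta f_0-q^{1/2}\beta f_0$ vanishes at $1$. The complement of the open cell in $P_{(1,1)}\backslash G_2$ is the single point of $1$, so $g$ lies in the open-cell space. Put $\phi(X)=f_0(w_0n(X))$. It is $1$ on $\mathfrak o$. For $|X|=q^j$ with $j\ge1$, the identity
$$\begin{pmatrix}0&1\\1&X\end{pmatrix}=\begin{pmatrix}-X^{-1}&1\\0&X\end{pmatrix}\begin{pmatrix}1&0\\X^{-1}&1\end{pmatrix}$$
gives $\phi(X)=q^{-j}(\alpha/\beta)^j$. Since $w_0n(X)\zeta=\mathrm{diag}(\varpi,1)\,w_0n(\varpi X)$,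
$$g(w_0n(X))=q^{-1/2}\alpha\,\phi(\varpi X)-q^{1/2}\beta\,\phi(X).$$
For $|X|=q^j$, $j\ge1$, this is $q^{-j}(\alpha/\beta)^{j-1}(q^{1/2}\alpha-q^{1/2}\alpha)=0$; on $\mathfrak o$ it is $q^{-1/2}\alpha-q^{1/2}\beta$. With $\mathrm{vol}(\mathfrak o)=1$ the integral of $g$ equals $q^{-1/2}\alpha-q^{1/2}\beta$. On the other hand $(Mg)(1)=(Mf_0)(\zeta)-q^{1/2}\beta m=(q^{1/2}\alpha-q^{1/2}\beta)m$. Hence $m=(\beta-q^{-1}\alpha)/(\beta-\alpha)$, that is,
$$m=\frac{q^{-c}-q^{-1}x}{q^{-c}-x}\ \text{ for }M_T,\qquad m'=\frac{x-q^{-c-1}}{x-q^{-c}}\ \text{ for }M'_T.\tag{3}$$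
Every $f$ in the $\mathcal O$-lattice is $f(1)f_0$ plus an element of the open-cell lattice, on which the integral has values in $\mathcal O$. So the pole order is $0$ if $m$ has no pole at $x=1$ and is the order of that pole otherwise. Therefore $o(T)=o'(T)=1$ if $c=0$, and $o(T)=o'(T)=0$ if $c\ne0$. For $c=1$ there is no pole, but $m$ has a simple zero at $x=1$ while $m'$ does not vanish there.

## 2. Multisegments, derivatives, and the theorem the operator is for

Fix an irreducible cuspidal representation $\rho$ of $G_{n(\rho)}$. Let $\mathrm{Irr}_\rho(G_n)$ be the set of irreducible constituents of representations $\nu^{a_1}\rho\times\cdots\times\nu^{a_r}\rho$ of $G_n$, $a_i\in\mathbb Z$, and $\mathrm{Irr}_\rho=\sqcup_n\mathrm{Irr}_\rho(G_n)$. In examples $\rho$ is the trivial character of $G_1$, and $[a]=[a,a]$.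

**Segments.** A segment is $\Delta=[a,b]_\rho$ with integers $a\le b$; we also allow $[a,a-1]_\rho=\emptyset$. Put $l_{abs}(\Delta)=(b-a+1)n(\rho)$. For non-empty $\Delta$, $\mathrm{St}(\Delta)$ is the unique irreducible submodule of $\nu^b\rho\times\nu^{b-1}\rho\times\cdots\times\nu^a\rho$; it is essentially square-integrable. $\mathrm{St}(\emptyset)$ is the trivial representation of $G_0$. For non-empty $\Delta=[a,b]_\rho$ and $\Delta'=[a',b']_\rho$, write $\Delta<\Delta'$ if $a<a'$, $b<b'$ and $a'\le b+1$. Then $\Delta\cup\Delta'=[a,b']_\rho$, and $\Delta\cap\Delta'=[a',b]_\rho$ may be empty. Two segments are *unlinked* if neither precedes the other, or if one is empty. For example $[0]<[1]$, with union $[0,1]$ and empty intersection; $[0]$ and $[2]$ are unlinked; nested segments are unlinked.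

**Multisegments.** A multisegment is a finite multiset of non-empty segments; $\mathrm{Mult}_\rho$ is the set of them. A labelling $\Delta_1,\dots,\Delta_r$ is *ascending* if $\Delta_j\not<\Delta_i$ for all $i<j$. An *elementary operation* replaces a pair $\Delta<\Delta'$ by $\Delta\cup\Delta'$ and $\Delta\cap\Delta'$, omitting the latter if empty. Its result is an *elementary descendant*. We write $\mathfrak m'\le_Z\mathfrak m$ if $\mathfrak m'$ is obtained from $\mathfrak m$ by finitely many elementary operations. If two lengths $p,p'$ become $u,v$, then $u+v=p+p'$ and $u>\max(p,p')$, so $u^2+v^2>p^2+p'^2$. Hence the sum of squares of lengths strictly increases, $\le_Z$ is a partial order, and elementary descendants of $\mathfrak n$ are $<_Z\mathfrak n$. For instance, $\{[0,2],[1]\}<_Z\{[0,1],[1,2]\}$.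

**Derivatives.** Let $\pi\in\mathrm{Irr}_\rho$ and let $\Delta$ be non-empty. If there is an irreducible $\tau$ with $\pi\hookrightarrow\tau\times\mathrm{St}(\Delta)$, then $\tau$ is unique and $D_\Delta(\pi):=\tau$; otherwise $D_\Delta(\pi)=0$. Also $D_\emptyset(\pi)=\pi$ and $D_\Delta(0)=0$. For $\mathfrak m=\{\Delta_1,\dots,\Delta_r\}$ in ascending order, $D_{\mathfrak m}(\pi):=D_{\Delta_r}\circ\cdots\circ D_{\Delta_1}(\pi)$, which is independent of the ascending labelling. For example, $\mathrm{St}([0,1])\hookrightarrow\nu^1\times\nu^0$ gives $D_{[0]}(\mathrm{St}([0,1]))=\nu^1$, so $D_{\{[0],[1]\}}(\mathrm{St}([0,1]))$ is the trivial representation of $G_0$.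

**Minimality.** $\mathfrak n$ is *minimal to $\pi$* if $D_{\mathfrak n}(\pi)\neq0$ and $\mathfrak n$ is the minimal element under $\le_Z$ of $\{\mathfrak m:D_{\mathfrak m}(\pi)\cong D_{\mathfrak n}(\pi)\}$. It is known that this set has a unique minimal element. For $\pi=\mathrm{St}([0,1])$ the multisegment $\{[0],[1]\}$ is not minimal, since $\{[0,1]\}$ has the same derivative.

**Co-standard representation.** For $\mathfrak h=\{\Delta_1,\dots,\Delta_r\}$ in ascending order, $\widetilde\lambda(\mathfrak h):=\mathrm{St}(\Delta_1)\times\cdots\times\mathrm{St}(\Delta_r)$. So $\widetilde\lambda(\{[0],[1]\})=\nu^0\times\nu^1$.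

We use these standard facts.

* **(Z1)** (Zelevinsky 1980, Thm 9.7.) A product of representations $\mathrm{St}(\Delta_i)$ for pairwise unlinked segments, possibly on different cuspidal lines, is irreducible, hence independent of the order of the factors.
* **(Z2)** (Langlands classification.) For an ascending labelling put $\lambda(\mathfrak n)=\mathrm{St}(\Delta_r)\times\cdots\times\mathrm{St}(\Delta_1)$. Then $\lambda(\mathfrak n)$ has a unique irreducible quotient, $\widetilde\lambda(\mathfrak n)$ has a unique irreducible submodule, and both are isomorphic to the same representation $\mathrm{St}(\mathfrak n)$, which has multiplicity one in each. The map $\mathfrak n\mapsto\mathrm{St}(\mathfrak n)$ is injective. Up to isomorphism $\lambda(\mathfrak n)$ and $\widetilde\lambda(\mathfrak n)$ do not depend on the ascending labelling.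
* **(Z3)** (Zelevinsky.) If $\Delta<\Delta'$, there is an exact sequence $0\to\mathrm{St}(\{\Delta,\Delta'\})\to\mathrm{St}(\Delta)\times\mathrm{St}(\Delta')\to\mathrm{St}(\Delta\cup\Delta')\times\mathrm{St}(\Delta\cap\Delta')\to0$.
* **(B)** (Bernstein's second adjointness and conjugation by a Weyl element.) Let $N_l$ be the unipotent radical of $P_{(n-l,l)}$ and $\pi_{N_l}$ the normalized Jacquet module, a $G_{n-l}\times G_l$-representation. Then $\mathrm{Hom}(\kappa\times\tau,\pi)\cong\mathrm{Hom}(\tau\boxtimes\kappa,\pi_{N_l})$, naturally in $\kappa$ (a representation of $G_l$) and $\tau$.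

*Consequence of (Z2).* A non-zero map $\lambda(\mathfrak n)\to\widetilde\lambda(\mathfrak n)$ has image $\mathrm{St}(\mathfrak n)$. The image has unique irreducible quotient $\mathrm{St}(\mathfrak n)$ and contains the socle $\mathrm{St}(\mathfrak n)$ of $\widetilde\lambda(\mathfrak n)$; multiplicity one forces these to be the same copy.

We also use the following known result.

* **(K)** Let $\pi\in\mathrm{Irr}_\rho$, $\mathfrak n=\{\Delta_1,\dots,\Delta_r\}$ with $\tau=D_{\mathfrak n}(\pi)\neq0$, and $l=l_{abs}(\Delta_1)+\cdots+l_{abs}(\Delta_r)$. Up to scalar there is a unique non-zero map $f_{\mathfrak n}:\tau\boxtimes\widetilde\lambda(\mathfrak n)\to\pi_{N_l}$.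

In "Construction of simple quotients of Bernstein-Zelevinsky derivatives and highest derivative multisegments III: properties of minimal sequences", arXiv:2601.00674 (2026), Kei Yuen Chan conjectures that $f_{\mathfrak n}$ is injective when $\mathfrak n$ is minimal to $\pi$. We prove that this is true; it is the implication (a)⇒(c) below.

**Theorem A.** Let $\pi\in\mathrm{Irr}_\rho$, $\mathfrak n\in\mathrm{Mult}_\rho$, $\tau:=D_{\mathfrak n}(\pi)\neq0$, and let $f_{\mathfrak n}:\tau\boxtimes\widetilde\lambda(\mathfrak n)\to\pi_{N_l}$ be the unique non-zero map. The following are equivalent: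

* (a) $\mathfrak n$ is minimal to $\pi$;
* (b) no elementary descendant $\mathfrak k$ of $\mathfrak n$ satisfies $D_{\mathfrak k}(\pi)\cong\tau$;
* (c) $f_{\mathfrak n}$ is injective;
* (d) $f_{\mathfrak n}$ is non-zero on $\tau\boxtimes\mathrm{St}(\mathfrak n)$.

**Theorem B.** In the same notation, without minimality, let $\mathfrak m$ be the minimal element of $\{\mathfrak m':D_{\mathfrak m'}(\pi)\cong\tau\}$. Then the image of $f_{\mathfrak n}$ is isomorphic to $\tau\boxtimes\widetilde\lambda(\mathfrak m)$.

The equivalence of (c) and (d) is elementary, and we prove it now.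

**Step: (c)⇔(d).** *Subrepresentations of $\tau\boxtimes\widetilde\lambda(\mathfrak n)$ have the form $\tau\boxtimes K$.* For a compact open subgroup $H$ of $G_{n-l}$, the Hecke algebra of $H$-bi-invariant functions acts irreducibly on the finite-dimensional space $\tau^H$, so it maps onto $\mathrm{End}_{\mathbb C}(\tau^H)$. Suppose $\sum v_i\otimes w_i$, with $v_i\in\tau^H$ linearly independent, lies in the subrepresentation. Then so do all $v\otimes w_i$ with $v\in\tau^H$ and, shrinking $H$, all $v\otimes w_i$ with $v\in\tau$. So the subrepresentation is $\tau\boxtimes K$, where $K$ is the set of $w$ with $\tau\otimes w$ inside it. Thus $\ker f_{\mathfrak n}=\tau\boxtimes K$ with $K\subset\widetilde\lambda(\mathfrak n)$, and if $K\neq0$ then $K\supset\mathrm{St}(\mathfrak n)$ by (Z2). Hence $f_{\mathfrak n}$ is injective if and only if it is non-zero on $\tau\boxtimes\mathrm{St}(\mathfrak n)$.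

By (B), naturally in $\kappa$, the map $f_{\mathfrak n}$ corresponds to a map $\widetilde\lambda(\mathfrak n)\times\tau\to\pi$, and (d) says that this map does not vanish on $\mathrm{St}(\mathfrak n)\times\tau$. The operators of Section 1 will be used to test this: $\mathrm{St}(\mathfrak n)$ will appear as the image of a leading term.

## 3. The multisegment $\{[0],[1]\}$ by hand

Let $\rho$ be the trivial character of $G_1$, and put $Z=\mathrm{St}(\{[0],[1]\})$, the irreducible submodule of $\nu^0\times\nu^1$; the quotient is $\mathrm{St}([0,1])$ by (Z3). Record Jacquet modules along the Borel subgroup by exponents. By Frobenius reciprocity $\mathrm{St}([0,1])\subset\nu^1\times\nu^0$ has exponent $(1,0)$ and $Z$ has exponent $(0,1)$; these are all the exponents of $\nu^0\times\nu^1$. Exponents of a product are the shuffles, by the geometric lemma.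

*The map is not injective for $\pi=\mathrm{St}([0,1])$.* Here $\mathfrak n=\{[0],[1]\}$ has $l=2$, $\tau$ is trivial, and $f_{\mathfrak n}:\nu^0\times\nu^1\to\mathrm{St}([0,1])$ is the quotient map. Its kernel is $Z=\mathrm{St}(\mathfrak n)$. Indeed $\mathfrak n$ is not minimal, and the image is $\widetilde\lambda(\{[0,1]\})$, as Theorem B predicts.

*The map is injective for an irreducible submodule $\pi\subset Z\times\nu^0$.* By definition $D_{[0]}(\pi)=Z$ and $D_{[1]}(Z)=\nu^0$, so $D_{\mathfrak n}(\pi)=\nu^0$. The exponents of $Z\times\nu^0$ are $(0,1,0)$, $(0,0,1)$, $(0,0,1)$, while $\mathrm{St}([0,1])\times\nu^0$, irreducible by (Z1), has exponent $(1,0,0)$. So $\pi\not\cong\mathrm{St}([0,1])\times\nu^0\cong\nu^0\times\mathrm{St}([0,1])$, and therefore $D_{[0,1]}(\pi)\not\cong\nu^0$. By cuspidal support only $\{[0],[1]\}$ and $\{[0,1]\}$ could have derivative $\nu^0$, so $\mathfrak n$ is minimal to $\pi$. If $f_{\mathfrak n}$ were not injective it would kill $\nu^0\boxtimes Z$, hence induce a non-zero map $\nu^0\boxtimes\mathrm{St}([0,1])\to\pi_{N_2}$. By (B) there would be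 a non-zero map $\mathrm{St}([0,1])\times\nu^0\to\pi$ of irreducible representations, and we have just excluded this.

## 4. Three segments: the socle is smaller than every kernel

The last argument suggests a plan for general $\mathfrak n$: suppose $f_{\mathfrak n}$ kills $\tau\boxtimes\mathrm{St}(\mathfrak n)$, factor it through a quotient of $\widetilde\lambda(\mathfrak n)$ belonging to an elementary descendant $\mathfrak k$, and conclude $D_{\mathfrak k}(\pi)\cong\tau$. For two linked segments this rests on (Z3), which says that $\mathrm{St}(\mathfrak n)$ is exactly the kernel of $\widetilde\lambda(\mathfrak n)\to\widetilde\lambda(\mathfrak k)$.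

With three segments the plan fails at this point. Take $\mathfrak n=\{[0],[1],[2]\}$. The socle of $\nu^0\times\nu^1\times\nu^2$ is the one-dimensional representation $\nu^1$ of $G_3$: its only exponent is $(0,1,2)$, so it embeds by Frobenius reciprocity. The elementary descendants are $\{[0,1],[2]\}$ and $\{[0],[1,2]\}$, with surjections onto $\mathrm{St}([0,1])\times\nu^2$ and $\nu^0\times\mathrm{St}([1,2])$. The kernels have exponents
$$\{(0,1,2),(0,2,1),(2,0,1)\}\quad\text{and}\quad\{(0,1,2),(1,0,2),(1,2,0)\}.$$
Each kernel is strictly larger than the socle. A map out of $\nu^0\times\nu^1\times\nu^2$ that kills just the socle, for instance the quotient by the socle, factors through neither of the two surjections. So the vanishing of $f_{\mathfrak n}$ on the socle does not contradict (b) directly.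

Induction on the number of segments meets the same difficulty. Split off the first factor $S=\mathrm{St}(\Delta_1)$, and suppose the theorem is known for $\mathfrak n'=\mathfrak n-\Delta_1$. This yields a map that does not vanish on $S\times\mathrm{St}(\mathfrak n')\times\tau$, but $\mathrm{St}(\mathfrak n)$ can be a proper submodule of $S\times\mathrm{St}(\mathfrak n')$. With $\mathfrak n=\{[0],[1]\}$ and $\pi=\mathrm{St}([0,1])$ it is, and there the map does vanish on $\mathrm{St}(\mathfrak n)$.

The way past this point has two parts. First, $\mathrm{St}(\mathfrak n)$ is the image of any non-zero map $\lambda(\mathfrak n)\to\widetilde\lambda(\mathfrak n)$, and such a map is obtained by moving $S$ from the right end to the left end with the operators $R'$. Composing with the operators $R$ that move $S$ back gives an explicit scalar, whose order of vanishing can be compared with pole orders. Second, the orders match if no step is "bad", and a bad step produces, after reordering, an elementary descendant violating (b).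

## 5. Functoriality, multiplicativity and the scalar $c_T$

We return to the operators of Section 1, with $A$ fixed.

**(I2)** *For $h:W\to W'$ we have $(h\times A)M_W=M_{W'}(A\times h)$.* Both are $G$-maps $A_{\mathbf k}\times W\to W'\times A_{\mathbf k}$, the map $A\times h$ preserves support in the open cell, and for $f\in X_{\mathbf k}^\circ$ both have value $h\bigl(\int_Nf(w_0n)\,dn\bigr)$ at $1$. Apply (U).

**(I3)** *$M_{W_1\times W_2}=(W_1\times M_{W_2})(M_{W_1}\times W_2)$.* Let $w=w_1+w_2$, and regard $f\in X_{\mathbf k}^\circ$ (for $W=W_1\times W_2$) as a function on $G_{s+w}$ with values in $A_{\mathbf k}\otimes W_1\otimes W_2$. By (U) we compare values at $1$ of both sides, in $(W_1\times W_2)\otimes A_{\mathbf k}$. The space $X_{\mathbf k}^\circ$ is stable under right translation by $G_w$, and evaluating an element of $W_1\times W_2$ at $g\in G_w$ amounts, up to a modulus factor, to translating by $g$ and evaluating at $1$. So it suffices to compare values in $W_1\otimes W_2\otimes A_{\mathbf k}$ at $1$.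

Let $k\in G_{s+w_1}$ have last $w_1$ rows $(\alpha_1,\alpha_2)$ with $\alpha_1$ square, and let $k'=\begin{pmatrix}\epsilon_1&\epsilon_2\\\gamma_1&\gamma_2\end{pmatrix}\in G_{s+w_2}$ with $\gamma_1$ of size $w_2\times w_2$. The last $w$ rows of $\mathrm{diag}(k,1)\,\mathrm{diag}(1,k')$ are
$$\begin{pmatrix}\alpha_1&\alpha_2\epsilon_1&\alpha_2\epsilon_2\\0&\gamma_1&\gamma_2\end{pmatrix}.$$
By Step 1 of Section 1, $f(\mathrm{diag}(k,1)\,\mathrm{diag}(1,k'))\neq0$ forces $\alpha_1,\gamma_1$ to be invertible and forces
$$X_2=\gamma_1^{-1}\gamma_2,\qquad X_1=\alpha_1^{-1}\alpha_2\,(\epsilon_2-\epsilon_1\gamma_1^{-1}\gamma_2)$$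
to lie in compact sets. The matrix $\epsilon_2-\epsilon_1\gamma_1^{-1}\gamma_2$ is a Schur complement, hence invertible because $k'$ and $\gamma_1$ are. So for fixed $k'$ the function of $k$ is supported in the open cell of $G_{s+w_1}$, with compact support modulo the parabolic. It vanishes identically unless $\gamma_1$ is invertible and $\gamma_1^{-1}\gamma_2$ lies in a compact set. Therefore $M_{W_1}\times W_2$ is computed by its integral; the resulting function of $k'$ is supported in the open cell of $G_{s+w_2}$, so $W_1\times M_{W_2}$ is also computed by its integral. The modulus factors of induction in stages are $1$ at the points involved, whose determinants are $\pm1$. The value of the right side is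
$$\iint f\bigl(\mathrm{diag}(w_0^{(1)}n(X_1),1)\,\mathrm{diag}(1,w_0^{(2)}n(X_2))\bigr)\,dX_1\,dX_2 ,$$
and the argument equals
$$\begin{pmatrix}0&0&1\\1&0&X_1\\0&1&X_2\end{pmatrix}=w_0\,n\!\begin{pmatrix}X_1\\X_2\end{pmatrix}.$$
So this is the value of $(M_{W_1\times W_2}f)(1)$ at $1$.

**(I4)** *Suppose $y^jM_W$ preserves the $\mathcal O$-lattices and $U\subset W$. Then its reduction modulo $y$ maps $A\times U$ into $U\times A$. If $W'$ is a non-zero subquotient of $W$, then $o(W')\le o(W)$.* By (I2) $M_W$ restricts to $M_U$, so $y^jM_W$ maps $A_{\mathcal O}\times U$ into $(W\times A_{\mathcal O})\cap(U\times A_{\mathbf k})=U\times A_{\mathcal O}$ by (1). This gives the first claim, and the second for submodules. For a quotient, $A_{\mathcal O}\times W\to A_{\mathcal O}\times(W/U)$ is surjective, so by (I2) $y^jM_{W/U}$ is integral as soon as $y^jM_W$ is. A subquotient is a quotient of a submodule.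

**(I5)** *Let $A=S=\mathrm{St}(\Delta)$ and $W=T=\mathrm{St}(\Gamma)$. Then $R_TR'_T=c_T\cdot\mathrm{id}$ with $0\neq c_T\in\mathcal O$.* By (I1) there are non-zero multiples of $R_T$ and $R'_T$ defined over $\Lambda$; their composite is $\Phi=bR_TR'_T$ on $T\times S_\Lambda$ with $0\ne b\in\mathbf k$. A non-zero map of free $\Lambda$-modules has a non-zero matrix entry, so it specializes to a non-zero map at all but finitely many $x_0\in\mathbb C^\times$.

The specialization $S_{x_0}$ is $\mathrm{St}$ of the segment $\Delta$ on the line of $\rho\otimes x_0^{v(\det)}$. It can be linked with $\Gamma$ only if $\rho\otimes x_0^{v(\det)}\cong\nu^c\rho$ for one of finitely many integers $c$. Comparing central characters at $\varpi$ then gives $x_0^{n(\rho)}=q^{-cn(\rho)}$, which leaves finitely many $x_0$. For all other $x_0$ both $T\times S_{x_0}$ and $S_{x_0}\times T$ are irreducible by (Z1). So for all but finitely many $x_0$, $\Phi_{x_0}$ is a composite of non-zero maps between irreducible representations, hence a non-zero scalar. In a $\Lambda$-basis, the off-diagonal entries of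 $\Phi$ and the differences of diagonal entries vanish at infinitely many points, so they are zero, and $\Phi$ is a non-zero scalar. Hence so is $R_TR'_T$. Since it preserves a non-zero free $\mathcal O$-lattice, $c_T\in\mathcal O$.

Let $d_T\ge0$ be the order of $c_T$ at $y=0$.

**Example 2.** For $S=\nu^0$, $T=\nu^c$, apply $R_TR'_T$ to the $K$-fixed function: $c_T=y^{o(T)+o'(T)}mm'$ with $m,m'$ as in (3). For $c=1$ and $c=-1$ exactly one of $m,m'$ has a simple zero and there is no pole, so $d_T=1$. For $c=0$, $o(T)+o'(T)=2$ cancels two simple poles and $d_T=0$. For other $c$, $d_T=0$. So here $d_T=1$ exactly when the segments are linked.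

## 6. A cancellation lemma and the head $S\nabla\pi$

**Lemma 1** (cf. Kang–Kashiwara–Kim–Oh, Compositio 151 (2015), Lemma 3.1). Let $A,B,C$ be smooth representations with $B$ irreducible, $U\subset A\times B$, $0\neq V\subset B\times C$, and $A\times V\subset U\times C$ inside $A\times B\times C$. Then $U=A\times B$.

*Proof.* Let $A,B,C$ be representations of $G_a,G_b,G_c$, and let $N^-$ be the unipotent radical opposite to $P_{(a,b)}$. For $\theta\in C_c^\infty(N^-)$, $u\in A$, $\beta\in B$, let $\Phi_{\theta,u,\beta}\in A\times B$ be the section supported on $P_{(a,b)}N^-$ with $\Phi_{\theta,u,\beta}(n)=\theta(n)\,u\otimes\beta$. Put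
$$B_0=\{\beta\in B:\Phi_{\theta,u,\beta}\in U\text{ for all }\theta,u\}.$$

**Step 1: $B_0$ is a subrepresentation.** It is a subspace because $\Phi_{\theta,u,\beta}$ is linear in $\beta$. For $m=\mathrm{diag}(1,g)$ with $g\in G_b$, right translation by $m$ sends $\Phi_{\theta,u,\beta}$ to the section with value at $n$
$$\Phi_{\theta,u,\beta}(m\cdot m^{-1}nm)=\delta^{1/2}(m)\,\theta(m^{-1}nm)\,u\otimes g\beta ,$$
that is, to $\Phi_{\theta',u,g\beta}$ with $\theta'(n)=\delta^{1/2}(m)\theta(m^{-1}nm)$. Since $\theta\mapsto\theta'$ is bijective and $U$ is stable, $g\beta\in B_0$ for $\beta\in B_0$.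

**Step 2: $B_0\neq0$.** After translation there is $v\in V$ with $v(1)\neq0$. Write $v(1)=\sum_i\beta_i\otimes c_i\in B\otimes C$ with the $c_i$ linearly independent and $\beta_i\neq0$. Elements of the unipotent radical opposite to $P_{(a,b+c)}$ are pairs $n=(n_b,n_c)$ (the lower left blocks with $b$ and $c$ rows). For a lattice $\Omega$ let $F\in A\times V$ be the section supported on the open cell $P_{(a,b+c)}N^-_{(a,b+c)}$ with $F(n)=\theta(n_b)\,1_\Omega(n_c)\,u\otimes v$. Viewed in $(A\times B)\times C$, its value $\widetilde F(1)\in(A\times B)\otimes C$ at $1$ is the function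
$$k\mapsto\delta_{P_{(a+b,c)}}^{-1/2}(\mathrm{diag}(k,1))\,F(\mathrm{diag}(k,1))(1),\qquad k\in G_{a+b}.$$
Now $\mathrm{diag}(k,1)$ lies in the open cell if and only if its lower right block of size $b+c$ is invertible, if and only if $k\in P_{(a,b)}N^-$. At $k=n\in N^-$ the value is $\theta(n)\,u\otimes v(1)$. Hence $\widetilde F(1)=\sum_i\Phi_{\theta,u,\beta_i}\otimes c_i$. Since $F\in A\times V\subset U\times C$, this element lies in $U\otimes C$. As the $c_i$ are linearly independent, $\Phi_{\theta,u,\beta_i}\in U$ for all $i$, for all $\theta,u$. So $\beta_i\in B_0$.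

**Step 3: conclusion.** As $B$ is irreducible, $B_0=B$. So $U$ contains all sections supported in the open cell, since these are spanned by the $\Phi_{\theta,u,\beta}$. Finitely many translates of the open cell cover the compact space $P_{(a,b)}\backslash G_{a+b}$. By a partition of unity the translates of such sections span $A\times B$. $\square$

The lemma will be used repeatedly in this form: *if $g:A\times B\to D$ is a non-zero map, $B$ is irreducible and $0\ne V\subset B\times C$, then $g\times C$ does not vanish on $A\times V$.* Otherwise $A\times V\subset\ker g\times C$, so $\ker g=A\times B$.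

**Definition.** $S$ is *square-irreducible* if $S\times S$ is irreducible; then $S$ is irreducible. For example $\nu^0$ is, since $\nu^0\times\nu^0$ is irreducible. By (Z1), products of representations $\mathrm{St}(\Delta_i)$ for pairwise unlinked segments are square-irreducible.

**Lemma 2** (Kang–Kashiwara–Kim–Oh; Lapid–Mínguez). Let $S$ be square-irreducible and $\pi$ irreducible. Take $A=S$ in Section 1. Then $\ker r_\pi$ is the unique maximal submodule of $S\times\pi$. The representation $S\nabla\pi:=\mathrm{im}(r_\pi)$ is irreducible; it is the unique irreducible quotient of $S\times\pi$ and the unique irreducible submodule of $\pi\times S$. It has multiplicity one in $S\times\pi$ and in $\pi\times S$.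

*Proof.* By Schur, $r_S=c\cdot\mathrm{id}$ on $S\times S$ with $c\neq0$. Put $o=o(S)+o(\pi)$.

**Step 1: $\mathrm{im}\,r_\pi$ lies in every non-zero $U\subset\pi\times S$.** By (I3), $(\pi\times R_S)(R_\pi\times S)=y^oM_{\pi\times S}$. It is integral, with reduction $c(r_\pi\times S)$. By (I4), $(r_\pi\times S)(S\times U)\subset U\times S$, so $S\times U\subset r_\pi^{-1}(U)\times S$. Lemma 1 (with $B=\pi$, $V=U$) gives $r_\pi^{-1}(U)=S\times\pi$, that is, $\mathrm{im}\,r_\pi\subset U$.

**Step 2: $r_\pi$ kills every proper $K\subsetneq S\times\pi$.** By (I3), $(S\times R_\pi)(R_S\times\pi)=y^oM_{S\times\pi}$ has reduction $c(S\times r_\pi)$. By (I4), $S\times r_\pi(K)\subset K\times S$. If $r_\pi(K)\neq0$, Lemma 1 would give $K=S\times\pi$. So $r_\pi(K)=0$.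

Hence $\ker r_\pi$, which is proper, is the unique maximal submodule, $\mathrm{im}\,r_\pi$ is irreducible, and all claims except multiplicity follow.

**Step 3: multiplicity one.** The reduction $c(S\times r_\pi)$ of $y^oM_{S\times\pi}$ vanishes on $S\times\ker r_\pi$. So on the lattice of $\ker r_\pi$ the operator $y^oM$ has values divisible by $y$ in the lattice $S\times\pi\times S_{\mathcal O}$, hence, by (1), divisible by $y$ in the lattice of $\ker r_\pi\times S_{\mathcal O}$. Therefore $o(N)<o$ for every irreducible subquotient $N$ of $\ker r_\pi$, by (I4).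

Let $\sigma=\mathrm{im}\,r_\pi$, viewed as a quotient of $S\times\pi$ via $r_\pi$. By (I2), $y^oM_\sigma$ is integral, and the image of its reduction is $(r_\pi\times S)(S\times\mathrm{im}\,r_\pi)$. This is non-zero by Lemma 1, applied to $r_\pi:S\times\pi\to\pi\times S$ and $V=\mathrm{im}\,r_\pi\subset\pi\times S$. So $o(\sigma)=o$, and $\sigma$ is not a subquotient of $\ker r_\pi$. Finally $\pi\times S$ and $S\times\pi$ have the same constituents with multiplicities. $\square$

**Dictionary.**

* (D1) For $S=\mathrm{St}(\Delta)$ we have $\pi\hookrightarrow\tau\times S$ if and only if $\pi\cong S\nabla\tau$, by Lemma 2. So $D_\Delta(\pi)\cong\tau$ if and only if $\pi\cong S\nabla\tau$. Iterating, $D_{\Gamma_s}\circ\cdots\circ D_{\Gamma_1}(\pi)\cong\tau$ if and only if $\pi\cong\mathrm{St}(\Gamma_1)\nabla(\cdots\nabla(\mathrm{St}(\Gamma_s)\nabla\tau))$.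
* (D2) Let $\Gamma,\Gamma'$ be unlinked, $T=\mathrm{St}(\Gamma)$, $T'=\mathrm{St}(\Gamma')$; if one is empty, read $\mathrm{St}(\emptyset)\nabla\varphi=\varphi$. Then $T\times T'\cong T'\times T$ is square-irreducible. For irreducible $\varphi$ the representation $T\times T'\times\varphi$ has a unique irreducible quotient by Lemma 2. It surjects onto $T\times(T'\nabla\varphi)$ and so onto $T\nabla(T'\nabla\varphi)$; by symmetry it also surjects onto $T'\nabla(T\nabla\varphi)$. So both are isomorphic to that quotient.

For example, $\nu^1\nabla\nu^0=Z$ in the notation of Section 3, because $\nu^0\times\nu^1$ has unique irreducible submodule $Z$. Also $\nu^0\nabla\nu^1=\mathrm{St}([0,1])$.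

## 7. Good pairs: when the pole orders match

Fix $S=\mathrm{St}(\Delta)$ and take $A=S$. Let $T=\mathrm{St}(\Gamma)$ with $\Gamma\not<\Delta$, and put
$$Y_T=\mathrm{im}(r'_T:T\times S\to S\times T).$$
If $\Delta,\Gamma$ are unlinked, $Y_T=S\times T$ by (Z1). If $\Delta<\Gamma$, then $r'_T$ is a non-zero map $\lambda(\{\Delta,\Gamma\})\to\widetilde\lambda(\{\Delta,\Gamma\})$. So $Y_T=\mathrm{St}(\{\Delta,\Gamma\})$ by the consequence of (Z2), and by (Z3)
$$(S\times T)/Y_T\cong\mathrm{St}(\Delta\cup\Gamma)\times\mathrm{St}(\Delta\cap\Gamma).\tag{4}$$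

**Definition.** For irreducible $\varphi$ put $\psi=T\nabla\varphi$, with projections $p:T\times\varphi\to\psi$ and $e:S\times\psi\to S\nabla\psi$ (unique up to scalars). The pair $(T,\varphi)$ is *good* if $e\circ(S\times p)$ does not vanish on $Y_T\times\varphi\subset S\times T\times\varphi$.

If $\Delta,\Gamma$ are unlinked, $(T,\varphi)$ is always good, since $e\circ(S\times p)$ is surjective.

**Example 3.** Let $S=\nu^0$, $T=\nu^1$, so $Y_T=Z$. For $\varphi$ trivial on $G_0$, $e\circ(S\times p)$ is the projection $\nu^0\times\nu^1\to\mathrm{St}([0,1])$, which kills $Z$; the pair is not good. For $\varphi=\nu^0$ we have $\psi=Z$ and $e\circ(S\times p):\nu^0\times\nu^1\times\nu^0\to\nu^0\nabla Z$. If this killed $Z\times\nu^0$ it would factor through the irreducible representation $\mathrm{St}([0,1])\times\nu^0$. But $\nu^0\nabla Z$ is a submodule of $Z\times\nu^0$, which does not have exponent $(1,0,0)$. So this pair is good.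

**Lemma 3.** Let $\psi=T\nabla\varphi$ and $\varepsilon=o(T)+o(\varphi)-o(\psi)$. Then, over $\mathbf k$,
$$R_\psi(S\times p)=y^{-\varepsilon}(p\times S)(T\times R_\varphi)(R_T\times\varphi).\tag{5}$$
If $(T,\varphi)$ is good, then $\varepsilon=d_T$ and $S\nabla(T\nabla\varphi)\cong T\nabla(S\nabla\varphi)$.

*Proof.* **Step 1: formula (5).** By (I2) and (I3), $M_\psi(S\times p)=(p\times S)M_{T\times\varphi}=(p\times S)(T\times M_\varphi)(M_T\times\varphi)$. Multiply by $y^{o(\psi)}=y^{-\varepsilon}y^{o(T)+o(\varphi)}$.

**Step 2: move $S$ in from the other side.** Precompose (5) with $R'_T\times\varphi$ and use (I5):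
$$R_\psi(S\times p)(R'_T\times\varphi)=y^{-\varepsilon}c_T\,(p\times S)(T\times R_\varphi).\tag{6}$$
The reduction $(p\times S)(T\times r_\varphi)$ is non-zero by Lemma 1 (with $g=p$, $B=\varphi$, $V=\mathrm{im}\,r_\varphi\subset\varphi\times S$). The left side of (6) is integral, so $\varepsilon\le d_T$.

**Step 3: goodness decides equality.** The reduction of the left side of (6) is $r_\psi(S\times p)(r'_T\times\varphi)$. The image of $r'_T\times\varphi$ is $Y_T\times\varphi$, and $\ker r_\psi=\ker e$ by Lemma 2. So this reduction is non-zero if and only if $(T,\varphi)$ is good. If it is, the reduction of the right side is non-zero, which forces $\varepsilon=d_T$.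

**Step 4: the commutation.** If $(T,\varphi)$ is good, the reduced map has non-zero image in the irreducible $\mathrm{im}\,r_\psi\cong S\nabla\psi$, hence image $S\nabla\psi$. By the right side of (6) it factors through $T\times\mathrm{im}\,r_\varphi\cong T\times(S\nabla\varphi)$. So $S\nabla\psi$ is the unique irreducible quotient of $T\times(S\nabla\varphi)$, namely $T\nabla(S\nabla\varphi)$. $\square$

In Example 3, $d_T=1$ and $o(T)=0$. For $\varphi$ trivial, $\psi=T$ and $\varepsilon=0<d_T$. For $\varphi=\nu^0$ we have $o(\varphi)=1$, and Lemma 3 gives $\varepsilon=1$, so $o(Z)=0$.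

**Lemma 4.** Let $T_1=\mathrm{St}(\Gamma_1)$ with $\Gamma_1,\Gamma$ unlinked, and let $\chi$ be irreducible. If $(T,\chi)$ is not good, then $(T,T_1\nabla\chi)$ is not good.

*Proof.* Put $\varphi'=T\nabla\chi$, $\varphi=T_1\nabla\chi$ and $\psi=T\nabla\varphi$. By (D2), $\psi\cong T_1\nabla\varphi'$. Let $q:T\times\chi\to\varphi'$ be the projection, and embed $\varphi\subset\chi\times T_1$ (Lemma 2).

**Step 1: realize $p$ inside $q\times T_1$.** By Lemma 1 (with $g=q$, $B=\chi$, $C=T_1$, $V=\varphi$) the restriction of $q\times T_1:T\times\chi\times T_1\to\varphi'\times T_1$ to $T\times\varphi$ is non-zero. Let $I$ be its image. As a quotient of $T\times\varphi$, it has a unique maximal submodule, with quotient $\psi$. As a non-zero submodule of $\varphi'\times T_1$, it contains the unique irreducible submodule $T_1\nabla\varphi'\cong\psi$, and $\psi$ has multiplicity one in $\varphi'\times T_1$ by Lemma 2. If $I$ were reducible, its maximal submodule would be non-zero and would contain that copy of $\psi$, giving multiplicity at least two. So $I\cong\psi$, and we may take $\psi\subset\varphi'\times T_1$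 and $p=(q\times T_1)|_{T\times\varphi}$.

**Step 2: compare the two heads.** Let $e':S\times\varphi'\to S\nabla\varphi'$ and $e:S\times\psi\to S\nabla\psi$ be the projections. By Lemma 1 (with $g=e'$, $B=\varphi'$, $C=T_1$, $V=\psi$) the restriction of $e'\times T_1$ to $S\times\psi\subset S\times\varphi'\times T_1$ is non-zero. Its kernel is a proper submodule of $S\times\psi$, hence lies in the unique maximal submodule $\ker e$.

**Step 3: conclude.** On $Y_T\times\varphi\subset Y_T\times\chi\times T_1$, the composite $(e'\times T_1)(S\times p)$ is the restriction of $(e'(S\times q))\times T_1$. This vanishes, because $e'(S\times q)$ kills $Y_T\times\chi$ by assumption. Hence $(S\times p)(Y_T\times\varphi)\subset\ker e$, and $(T,\varphi)$ is not good. $\square$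

## 8. Non-vanishing on the socle: (b) implies (d)

**Proposition.** Suppose $\tau=D_{\mathfrak n}(\pi)\neq0$ and (b) holds. Then every non-zero map $\widetilde\lambda(\mathfrak n)\times\tau\to\pi$ is non-zero on $\mathrm{St}(\mathfrak n)\times\tau$.

*Proof.* By (B) and (K), $\dim\mathrm{Hom}(\widetilde\lambda(\mathfrak n)\times\tau,\pi)=1$. Isomorphisms between the $\widetilde\lambda(\mathfrak n)$ for different ascending labellings carry socle to socle. So it suffices to treat one non-zero map, for one ascending labelling.

Induct on $r=|\mathfrak n|$. For $r=0$ the map is an isomorphism $\tau\cong\pi$ and $\mathrm{St}(\mathfrak n)$ is trivial. Let $r\ge1$, and let $\Delta_1=[a,b]_\rho\in\mathfrak n$ have minimal starting point $a$. Then $\Delta_j\not<\Delta_1$ for all $j$, so $\Delta_1$ can be put first. Put $S=\mathrm{St}(\Delta_1)$, $\mathfrak n'=\mathfrak n-\Delta_1$, $\pi_1=D_{\Delta_1}(\pi)$. Then $D_{\mathfrak n'}(\pi_1)=\tau$.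

**Step 1: the induction hypothesis applies to $(\mathfrak n',\pi_1)$.** We must check (b). Let $\mathfrak k'$ be an elementary descendant of $\mathfrak n'$ with $D_{\mathfrak k'}(\pi_1)\cong\tau$. Starting points in $\mathfrak k'$ are starting points in $\mathfrak n'$, hence $\ge a$. So $\Delta_1$ followed by an ascending labelling of $\mathfrak k'$ is ascending. Thus $\mathfrak k'+\Delta_1$ is an elementary descendant of $\mathfrak n$ with $D_{\mathfrak k'+\Delta_1}(\pi)=D_{\mathfrak k'}(\pi_1)\cong\tau$, contradicting (b) for $\mathfrak n$.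

**Step 2: all pairs that occur are good.** This is where (b) is used in full. Index the segments of $\mathfrak n$ by a set $I$, with index $1$ for $\Delta_1$, and put $S_i=\mathrm{St}(\Delta_i)$. Let $\prec$ be the transitive closure on $I$ of the relation $\Delta_i<\Delta_j$. If $i\prec j$, the start and the end of $\Delta_i$ are strictly smaller than those of $\Delta_j$, so $\prec$ is a strict partial order. Ascending orderings are exactly the linear extensions of $\prec$. For an ascending ordering $\omega$ with $1$ first and for $i\neq1$, let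
$$\chi_i^\omega=S_{j_1}\nabla(S_{j_2}\nabla(\cdots\nabla\tau)),$$
where $j_1,j_2,\dots$ are the indices after $i$, in order. Call $i$ *bad in $\omega$* if $(S_i,\chi_i^\omega)$ is not good (with respect to $S$). Since $\Delta_i\not<\Delta_1$ and unlinked pairs are good, a bad $i$ has $\Delta_1<\Delta_i$.

*Claim: no $i$ is bad in any $\omega$.* Suppose otherwise, and choose a bad pair $(i,\omega)$ with $i$ minimal for $\prec$ among all bad indices in all orderings. Let $\mathcal P$ be the set of indices $\neq1$ before $i$ in $\omega$, and $\mathcal Q=\{l\neq1:l\prec i\}\subset\mathcal P$.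

*Moving $i$ to the left.* If $x\in\mathcal P\setminus\mathcal Q$ comes before $z\in\mathcal Q$, then $\Delta_x\not<\Delta_z$ (else $x\prec z\prec i$ and $x\in\mathcal Q$) and $\Delta_z\not<\Delta_x$ ($\omega$ is ascending). So they are unlinked. By swapping adjacent unlinked elements we reorder $\mathcal P$ as ($\mathcal Q$, then $\mathcal P\setminus\mathcal Q$). The ordering stays ascending, and $\chi_i$ is unchanged because only indices before $i$ move. Next, for $x\in\mathcal P\setminus\mathcal Q$ we have $\Delta_x\not<\Delta_i$ (as $x\notin\mathcal Q$) and $\Delta_i\not<\Delta_x$ (as $x$ is before $i$). So $i$ may be moved to the left across all of $\mathcal P\setminus\mathcal Q$ by adjacent swaps of unlinked elements. Each swap replaces $\chi_i$ by $S_x\nabla\chi_i$, and by Lemma 4 $i$ stays bad. We arrive at an ascending ordering $1,\mathcal Q,i,(\text{rest})$ in which $i$ is bad. By minimality of $i$, no element of $\mathcal Q$ is bad in it.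

*Moving $S$ to the right.* Relabel this ordering as $1,2,\dots,r$, with $\mathcal Q=\{2,\dots,i-1\}$. Put $\pi_r=\tau$ and $\pi_{j-1}=S_j\nabla\pi_j$ for $j=r,\dots,2$; so $\pi_j=\chi_j$ for this ordering. By independence of $D_{\mathfrak n}$ of the ascending labelling and (D1), $\pi\cong S\nabla\pi_1$. For $j=2,\dots,i-1$ the pair $(S_j,\pi_j)$ is good, so Lemma 3 gives $S\nabla(S_j\nabla\pi_j)\cong S_j\nabla(S\nabla\pi_j)$. Hence
$$\pi\cong S_2\nabla(S_3\nabla(\cdots S_{i-1}\nabla(S\nabla\pi_{i-1}))).$$

*Using badness.* Since $(S_i,\pi_i)$ is not good, the surjection $S\times S_i\times\pi_i\to S\times\pi_{i-1}\to S\nabla\pi_{i-1}$ kills $Y_{S_i}\times\pi_i$. By (4) it factors through $\mathrm{St}(\Delta_1\cup\Delta_i)\times\mathrm{St}(\Delta_1\cap\Delta_i)\times\pi_i$. The two segments here are nested, hence unlinked, so (D2) gives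
$$S\nabla\pi_{i-1}\cong\mathrm{St}(\Delta_1\cap\Delta_i)\nabla(\mathrm{St}(\Delta_1\cup\Delta_i)\nabla\pi_i).$$
By (D1), applying derivatives to $\pi$ in the order
$$\Delta_2,\dots,\Delta_{i-1},\ \Delta_1\cap\Delta_i,\ \Delta_1\cup\Delta_i,\ \Delta_{i+1},\dots,\Delta_r\tag{7}$$
gives $\tau$ (omit an empty intersection).

*The sequence (7) is ascending.* Let $\Delta_i=[a',b']_\rho$, so $\Delta_1\cup\Delta_i=[a,b']_\rho$ and $\Delta_1\cap\Delta_i=[a',b]_\rho$, which are unlinked.

* If $2\le l<i$ and $\Delta_l=[c,d]_\rho$, then $l\prec i$, so $c<a'$ and $d<b'$. Hence $[a,b']\not<[c,d]$ (ends) and $[a',b]\not<[c,d]$ (starts).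
* If $j>i$ and $\Delta_j=[c,d]_\rho$, then $[c,d]<[a,b']$ is impossible since $c\ge a$. If $[c,d]<[a',b]$, then $c<a'\le d+1$ and $d<b<b'$, so $\Delta_j<\Delta_i$, contradicting that $i$ precedes $j$.
* The remaining pairs are ordered as in an ascending labelling of $\mathfrak n$.

So (7) is an ascending labelling of an elementary descendant $\mathfrak k$ of $\mathfrak n$ with $D_{\mathfrak k}(\pi)\cong\tau$, contradicting (b). The claim is proved.

**Step 3: move $S$ in from the right and back.** Now we compute. Fix an ascending labelling $\Delta_1,\dots,\Delta_r$ with $\Delta_1$ as above. Let $\pi_r=\tau$ and $\pi_{j-1}=S_j\nabla\pi_j$ for $j=r,\dots,2$; by (D1) this is consistent with $\pi_1=D_{\Delta_1}(\pi)$. Let $p_j:S_j\times\pi_j\to\pi_{j-1}$ be the projections, and define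
$$\Pi_{r+1}=\mathrm{id}_\tau,\qquad \Pi_j=p_j(S_j\times\Pi_{j+1}):S_j\times\cdots\times S_r\times\tau\to\pi_{j-1},\qquad\Pi=\Pi_2:\widetilde\lambda(\mathfrak n')\times\tau\to\pi_1 .$$
Let $e:S\times\pi_1\to\pi$ be the projection ($\pi\cong S\nabla\pi_1$) and $F=e(S\times\Pi):\widetilde\lambda(\mathfrak n)\times\tau\to\pi$. All these maps are surjective, so $F\neq0$, and $F$ is the map we test. Let
$$L:S_{\mathcal O}\times\widetilde\lambda(\mathfrak n')\to\widetilde\lambda(\mathfrak n')\times S_{\mathcal O},\qquad L':\widetilde\lambda(\mathfrak n')\times S_{\mathcal O}\to S_{\mathcal O}\times\widetilde\lambda(\mathfrak n')$$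
be the composites of the $R_{S_j}$, respectively $R'_{S_j}$, that move $S$ across $S_2,\dots,S_r$. The inner factors $R_{S_j}R'_{S_j}=c_{S_j}$ are scalars and cancel one after another, so $LL'=\prod_{j\ge2}c_{S_j}$, which has order $D:=\sum_{j\ge2}d_{S_j}$ at $y=0$.

*Formula for $R_{\pi_1}(S\times\Pi)$.* By Step 2 every $(S_j,\pi_j)$ is good, so by Lemma 3 formula (5) holds for it with $\varepsilon=d_{S_j}$. Precompose with $S\times S_j\times\Pi_{j+1}$; this map passes through $R_{S_j}\times\pi_j$, since the two act on different factors. We obtain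
$$R_{\pi_{j-1}}(S\times\Pi_j)=y^{-d_{S_j}}(p_j\times S)\bigl(S_j\times[R_{\pi_j}(S\times\Pi_{j+1})]\bigr)(R_{S_j}\times S_{j+1}\times\cdots\times S_r\times\tau).$$
For $j=r$ the bracket is $R_\tau$. Substituting successively for $j=2,\dots,r$,
$$R_{\pi_1}(S\times\Pi)=y^{-D}(\Pi\times S)(\widetilde\lambda(\mathfrak n')\times R_\tau)(L\times\tau).\tag{8}$$

*Precomposition.* By Step 1 and induction, $\Pi$ is non-zero on $\mathrm{St}(\mathfrak n')\times\tau$. Let $J':\lambda(\mathfrak n')\to\widetilde\lambda(\mathfrak n')$ be the composite $\lambda(\mathfrak n')\twoheadrightarrow\mathrm{St}(\mathfrak n')\hookrightarrow\widetilde\lambda(\mathfrak n')$; then $\Pi':=\Pi(J'\times\tau)\neq0$. Precompose (8) with $L'\times\tau$ and then with $J'\times S\times\tau$: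
$$R_{\pi_1}(S\times\Pi)\bigl(L'(J'\times S)\times\tau\bigr)=u\,(\Pi'\times S)(\lambda(\mathfrak n')\times R_\tau),\qquad u=y^{-D}\prod_{j\ge2}c_{S_j}\in\mathcal O^\times.\tag{9}$$
The scalar is a unit, because all pole orders match.

*Reduction modulo $y$.* The right side of (9) becomes a non-zero multiple of $(\Pi'\times S)(\lambda(\mathfrak n')\times r_\tau)$. It is non-zero by Lemma 1, with $g=\Pi':\lambda(\mathfrak n')\times\tau\to\pi_1$, $B=\tau$, $C=S$ and $V=\mathrm{im}\,r_\tau\subset\tau\times S$. Let
$$J:\lambda(\mathfrak n)=\lambda(\mathfrak n')\times S\to S\times\widetilde\lambda(\mathfrak n')=\widetilde\lambda(\mathfrak n)$$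
be the reduction of $L'(J'\times S)$. The left side of (9) reduces to $r_{\pi_1}(S\times\Pi)(J\times\tau)$, which is therefore non-zero. Since $\ker r_{\pi_1}=\ker e$, we get $F(J\times\tau)\neq0$. In particular $J\neq0$, so $\mathrm{im}\,J=\mathrm{St}(\mathfrak n)$ by the consequence of (Z2), and $F$ is non-zero on $\mathrm{St}(\mathfrak n)\times\tau$. $\square$

## 9. Injectivity of $f_{\mathfrak n}$ for minimal $\mathfrak n$

**Step 1: (a)⇒(b).** Let $\mathfrak n$ be minimal to $\pi$. An elementary descendant $\mathfrak k$ with $D_{\mathfrak k}(\pi)\cong\tau$ would lie in the set of which $\mathfrak n$ is the minimal element, while $\mathfrak k<_Z\mathfrak n$.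

**Step 2: (b)⇒(d).** By naturality of (B) in $\kappa$, the restriction of $f_{\mathfrak n}$ to $\tau\boxtimes\mathrm{St}(\mathfrak n)$ corresponds to the restriction to $\mathrm{St}(\mathfrak n)\times\tau$ of a non-zero map $\widetilde\lambda(\mathfrak n)\times\tau\to\pi$. The latter is non-zero by the Proposition.

**Step 3: (d)⇒(c).** This was shown in Section 2.

So (a)⇒(c), and the conjecture is proved. The equivalence (c)⇔(d) is also available; what remains of Theorem A is (c)⇒(a).

## 10. Tight operations, the image of $f_{\mathfrak n}$, and the converse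

For the converse we realize $f_{\mathfrak n}$ as a surjection followed by the injective $f_{\mathfrak m}$. This needs surjections between co-standard representations along $\le_Z$.

**Lemma 5.** If $\mathfrak m\le_Z\mathfrak n$, there is a surjection $\widetilde\lambda(\mathfrak n)\twoheadrightarrow\widetilde\lambda(\mathfrak m)$.

*Proof.* Call the operation on $\Delta=[a,b]<\Delta'=[a',b']$ in $\mathfrak n$ *tight* if no $[c,d]\in\mathfrak n$ has $a<c<a'$ and $b<d<b'$. For instance, in $\{[0,1],[1,2],[2,3]\}$ the operation on $[0,1]<[2,3]$ is not tight, because of $[1,2]$; the other two are.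

**Step 1: non-tight operations pass through tight ones.** *If $\mathfrak k'$ is obtained from $\mathfrak n$ by a non-tight operation, then $\mathfrak k'\le_Z\mathfrak k$ for some $\mathfrak k$ obtained from $\mathfrak n$ by a tight one.* Among the strictly intermediate segments choose $[c,d]$ with $c$ minimal. Since $c<a'\le b+1$, we have $\Delta<[c,d]$. An obstruction $[c_1,d_1]$ to tightness of the operation on this pair would satisfy $a<c_1<c<a'$ and $b<d_1<d<b'$, contradicting the minimality of $c$. Let $\mathfrak k$ be the result of this tight operation. From $\mathfrak k$ we reach $\mathfrak k'$: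
$$[a,d],\ [c,b],\ [a',b']\ \longrightarrow\ [a,b'],\ [a',d],\ [c,b]\ \longrightarrow\ [a,b'],\ [c,d],\ [a',b].$$
The operations are on $[a,d]<[a',b']$ and on $[c,b]<[a',d]$; these pairs are linked because $a<a'$, $d<b'$, $c<a'$, $b<d$ and $a'\le b+1\le d$. The segments $[c,b]$ and $[a',d]$ are non-empty since $c\le b$ and $a'\le d$; $[a',b]$ may be empty, and is then omitted.

**Step 2: tight operations give surjections.** *If $\mathfrak k$ is obtained by a tight operation on $\Delta,\Delta'$ (indices $i,i'$), then $\widetilde\lambda(\mathfrak n)\twoheadrightarrow\widetilde\lambda(\mathfrak k)$.* With $\prec$ as in Section 8, let $\mathcal Q=\{l:l\prec i'\}\ni i$. By tightness no $l$ satisfies $i\prec l\prec i'$, since such an $l$ would be strictly intermediate. So $i$ is maximal in the down-set $\mathcal Q$, and ($\mathcal Q\setminus\{i\}$, $i$, $i'$, rest), with $\mathcal Q\setminus\{i\}$ and the rest in ascending order, is an ascending labelling. By (Z3), with (Z1) to exchange the two unlinked factors, $\widetilde\lambda(\mathfrak n)$ surjects onto the product of the $\mathrm{St}$'s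 along
$$\mathcal Q\setminus\{i\},\quad\Delta\cap\Delta',\quad\Delta\cup\Delta',\quad\text{rest}.$$
This sequence is ascending:

* For $[c,d]$ indexed by $\mathcal Q\setminus\{i\}$ we have $c<a'$ and $d<b'$, so $[a,b']\not<[c,d]$ and $[a',b]\not<[c,d]$.
* For $[c,d]$ in the rest: if $[c,d]<[a',b]$, then $c<a'\le d+1$ and $d<b<b'$, so $[c,d]<\Delta'$, a contradiction. If $[c,d]<[a,b']$, then $c<a\le d+1$ and $d<b'$. Either $d\ge a'-1$, and then $[c,d]<\Delta'$; or $d<a'-1\le b$, and then $[c,d]<\Delta$. Both are contradictions, since $i$ and $i'$ precede the rest.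
* $\Delta\cap\Delta'$ and $\Delta\cup\Delta'$ are unlinked, and the remaining pairs are ordered as before.

So the product is $\widetilde\lambda(\mathfrak k)$.

**Step 3: induction.** The set of multisegments $\le_Z\mathfrak n$ is finite; induct on its size. If $\mathfrak m=\mathfrak n$ there is nothing to prove. If $\mathfrak m<_Z\mathfrak n$, then $\mathfrak m\le_Z\mathfrak k'$ for an elementary descendant $\mathfrak k'$ of $\mathfrak n$. By Step 1, $\mathfrak m\le_Z\mathfrak k$ for some $\mathfrak k<_Z\mathfrak n$ obtained by a tight operation. By Step 2 and induction, $\widetilde\lambda(\mathfrak n)\twoheadrightarrow\widetilde\lambda(\mathfrak k)\twoheadrightarrow\widetilde\lambda(\mathfrak m)$. $\square$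

**Proof of Theorem B.** The set $\{\mathfrak m'\le_Z\mathfrak n:D_{\mathfrak m'}(\pi)\cong\tau\}$ is finite and contains $\mathfrak n$. A minimal element of it is minimal in $\{\mathfrak m':D_{\mathfrak m'}(\pi)\cong\tau\}$, because anything below it is also $\le_Z\mathfrak n$; hence it equals $\mathfrak m$. So $\mathfrak m\le_Z\mathfrak n$, and in particular $\mathfrak m$ has the same total length $l$. Since $\mathfrak m$ is minimal to $\pi$, $f_{\mathfrak m}$ is injective by Section 9. With Lemma 5, the composite
$$\tau\boxtimes\widetilde\lambda(\mathfrak n)\twoheadrightarrow\tau\boxtimes\widetilde\lambda(\mathfrak m)\hookrightarrow\pi_{N_l}$$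
is non-zero, so by (K) it equals $f_{\mathfrak n}$ up to a scalar. Hence $\mathrm{im}\,f_{\mathfrak n}\cong\tau\boxtimes\widetilde\lambda(\mathfrak m)$. $\square$

**End of the proof of Theorem A: (c)⇒(a).** If $f_{\mathfrak n}$ is injective, Theorem B gives $\tau\boxtimes\widetilde\lambda(\mathfrak n)\cong\tau\boxtimes\widetilde\lambda(\mathfrak m)$. Subrepresentations of these have the form $\tau\boxtimes K$, so their socles are $\tau\boxtimes\mathrm{St}(\mathfrak n)$ and $\tau\boxtimes\mathrm{St}(\mathfrak m)$. Hence $\mathrm{St}(\mathfrak n)\cong\mathrm{St}(\mathfrak m)$, and $\mathfrak n=\mathfrak m$ by injectivity in (Z2). So $\mathfrak n$ is minimal to $\pi$. Together with Section 9, the conditions (a)–(d) are equivalent. $\blacksquare$
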